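\title{The dimension of graphoids of real rational functions}

\begin{abstract}
The graphoid of a family $\mathcal F$ of real rational functions in $k$ variables is the compact space of all simultaneous limit values of the functions of $\mathcal F$ at the points of the torus $(\mathbb R\cup\{\infty\})^k$. We prove that its covering dimension equals $k$ for every $k\ge1$ and every family $\mathcal F$, which answers a question posed by Banakh and Potyatynyk. The upper bound comes from semialgebraic geometry. The lower bound comes from the fact that the projection of the graphoid onto the torus is injective on \v{C}ech cohomology with coefficients in $\mathbb Z/2$. The prime $2$ is essential: for $k\ge2$ and an abelian group $G\ne0$, the cohomological dimension $\dim_G$ of the graphoid equals $k$ for all families if and only if $2G\ne G$, and the graphoid of the field of all rational functions has rational cohomological dimension $1$.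
\end{abstract}

\section{Graphoids and the dimension problem}\label{sec:intro}

Let $Y=\bar{\mathbb R}=\mathbb R\cup\{\infty\}$ be the real projective line, which is a circle, and let $T=\bar{\mathbb R}^k$ be the $k$-dimensional torus. A rational function $f\in\mathbb R(x_1,\dots,x_k)$ is regarded as a continuous partial function $f:\operatorname{dom}(f)\to Y$ on its natural domain $\operatorname{dom}(f)\subset T$. We use only the following properties of this domain.
\begin{itemize}
\item[$(*)$] The set $\operatorname{dom}(f)$ is open and dense in $T$, and $f$ is continuous on it. If $f=p/q$ with coprime polynomials $p,q$, then $\operatorname{dom}(f)$ contains every $u\in\mathbb R^k$ with $q(u)\ne0$, and $f(u)=p(u)/q(u)$ at such $u$.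
\end{itemize}
For $k\ge2$ a rational function need not extend continuously to $T$: the function $x_1/x_2$ is constant on each line through the origin, so every element of $Y$ is a limit value of it at the origin. The graphoid records these limit values, for all functions of a family simultaneously.

\begin{definition}\label{def:graphoid}
Let $\mathcal F$ be a family of partial functions $f:\operatorname{dom}(f)\to Y$ with $\operatorname{dom}(f)\subset T$. The \emph{graphoid} $\bar\Gamma(\mathcal F)$ is the set of all $(x,y)\in T\times Y^{\mathcal F}$, $y=(y_f)_{f\in\mathcal F}$, with the following property: for every neighborhood $O(x)$ of $x$, every finite subfamily $\mathcal E\subset\mathcal F$ and every choice of neighborhoods $O(y_f)$ of $y_f$ for $f\in\mathcal E$, there is a point $x'\in O(x)\cap\bigcap_{f\in\mathcal E}\operatorname{dom}(f)$ with $f(x')\in O(y_f)$ for all $f\in\mathcal E$.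
\end{definition}

Thus $\bar\Gamma(\mathcal F)$ is the graph of a multi-valued function $T\multimap Y^{\mathcal F}$, the \emph{graphoid extension} of $\mathcal F$. We write $\pi:\bar\Gamma(\mathcal F)\to T$ for the projection and $y_f:\bar\Gamma(\mathcal F)\to Y$ for the coordinate function that belongs to $f$. For a finite family $\mathcal E$ put $\operatorname{dom}(\mathcal E)=\bigcap_{f\in\mathcal E}\operatorname{dom}(f)$ and $\mathcal E(x)=(f(x))_{f\in\mathcal E}$; the definition then says that $\bar\Gamma(\mathcal E)$ is the closure in $T\times Y^{\mathcal E}$ of the graph of $\mathcal E$ over $\operatorname{dom}(\mathcal E)$. The graphoid of the empty family is $T$. Since one point $x'$ has to serve all $f\in\mathcal E$, the graphoid remembers relations between functions: for $\mathcal E=\{x_1/x_2,\;x_2/x_1\}$ the fiber over the origin is the circle $\{(t,1/t):t\in Y\}$, not the whole of $Y^2$.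

A compact Hausdorff space $X$ has \emph{covering dimension} $\dim X\le n$ if every finite open cover of $X$ has a finite open refinement in which no point lies in more than $n+1$ members. The following problem is posed in \cite{BP}: study the topological and dimension properties of the graphoid of a family $\mathcal F\subset\mathbb R(x_1,\dots,x_k)$; in particular,
\begin{center}
\emph{is $\dim\bar\Gamma(\mathcal F)=k$ for every family $\mathcal F\subset\mathbb R(x_1,\dots,x_k)$?}
\end{center}
For $k=1$ every rational function extends continuously to $\bar{\mathbb R}$, so $\pi$ is a homeomorphism and the dimension is $1$. For $k=2$ the equality $\dim\bar\Gamma(\mathcal F)=2$ is known for every family.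

The guess $k$ is suggested by finite families. The graphoid of a finite family contains a copy of the open set $\operatorname{dom}(\mathcal E)\subset T$, hence a $k$-dimensional ball, and it is the closure of a $k$-dimensional set defined by polynomial conditions, so the closure should add only points of a lower-dimensional set. The graphoid of an infinite family is the inverse limit of the graphoids of its finite subfamilies, and an upper bound for the dimension passes to such a limit. The lower bound has no such reason to persist. The ball disappears: for $k\ge2$ a point $a\in\mathbb R^k$ does not lie in the domain of $(x_1-a_1)/(x_2-a_2)$, which takes every real value arbitrarily close to $a$, so no point of $\mathbb R^k$ lies in the domains of all rational functions. And for functions that are only slightly more general than rational ones the dimension does drop.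

\begin{example}\label{ex:sign}
Let $k=1$. For $a\in\mathbb Q$ let $g_a(x)=\operatorname{sign}(x-a)$ on the dense open set $\bar{\mathbb R}\setminus\{a,\infty\}$, and let $\mathcal G=\{g_a:a\in\mathbb Q\}$. The graphoid of a finite subfamily contains an arc. Let $(x,y)\in\bar\Gamma(\mathcal G)$; then $y\in\{-1,1\}^{\mathcal G}$. If $x\in\mathbb R$, then $y_{g_a}=1$ for $a<x$ and $y_{g_a}=-1$ for $a>x$. If $x=\infty$, then all $y_{g_a}$ are equal, because $g_a(x')=g_b(x')$ for $|x'|$ large. So $y$ determines $x$, the compact space $\bar\Gamma(\mathcal G)$ embeds in $\{-1,1\}^{\mathcal G}$, and $\dim\bar\Gamma(\mathcal G)=0$.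
\end{example}

For rational functions the dimension does not drop. Throughout, $H^*$ denotes \v{C}ech cohomology, which is recalled in Section~\ref{sec:cech}.

\begin{theorem}\label{thm:main}
Let $k\ge1$ and $\mathcal F\subset\mathbb R(x_1,\dots,x_k)$. Then $\dim\bar\Gamma(\mathcal F)=k$, and the homomorphism
\[
\pi^*:H^*(T;\mathbb Z/2)\to H^*(\bar\Gamma(\mathcal F);\mathbb Z/2)
\]
is injective in all degrees.
\end{theorem}

The cohomology class that proves the lower bound can be localized, and it gives information for other coefficient groups. For an abelian group $G$ and a compact Hausdorff space $X$, the \emph{cohomological dimension} $\dim_GX$ is the least $n$ such that $H^m(X,A;G)=0$ for all closed $A\subset X$ and all $m>n$. It satisfies $\dim_GX\le\dim X$ and measures how much of the dimension of $X$ is visible to cohomology with coefficients in $G$.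

\begin{theorem}\label{thm:local}
Let $k\ge1$ and $\mathcal F\subset\mathbb R(x_1,\dots,x_k)$. Every nonempty open set $U\subset\bar\Gamma(\mathcal F)$ contains a compact set $P$ with $\dim P=k$ and $\dim_GP=k$ for every abelian group $G$ with $2G\ne G$. In particular $\dim_G\bar\Gamma(\mathcal F)=k$ for every such $G$.
\end{theorem}

The condition $2G\ne G$ cannot be removed. For large families the cohomological dimension can be computed for every group.

\begin{theorem}\label{thm:field}
Let $k\ge2$ and let $L$ be a subfield of $\mathbb R(x_1,\dots,x_k)$ that contains $x_1,\dots,x_k$. For every abelian group $G\ne0$,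
\[
\dim_G\bar\Gamma(L)=
\begin{cases}
k, & 2G\ne G,\\
k-1, & 2G=G\text{ and }G\text{ has an element of order }2,\\
1, & G\text{ is uniquely }2\text{-divisible}.
\end{cases}
\]
\end{theorem}

Here $G$ is \emph{uniquely $2$-divisible} if multiplication by $2$ is a bijection of $G$, so the three cases exhaust all groups. The group $\mathbb Q/\mathbb Z$ belongs to the second case; $\mathbb Q$, $\mathbb Z[\frac12]$ and $\mathbb Z/p$ for an odd prime $p$ belong to the third. Examples of $L$ are the whole field and the countable field $\mathbb Q(x_1,\dots,x_k)$, whose graphoid is a subspace of a countable product of circles and hence metrizable.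

\begin{corollary}\label{cor:iff}
Let $k\ge2$ and let $G\ne0$ be an abelian group. The equality $\dim_G\bar\Gamma(\mathcal F)=k$ holds for all families $\mathcal F\subset\mathbb R(x_1,\dots,x_k)$ if and only if $2G\ne G$.
\end{corollary}

Section~\ref{sec:moebius} works out the single function $x_1/x_2$, in which the role of the prime $2$ in all these statements is already visible. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:upper} and~\ref{sec:lower}, Theorem~\ref{thm:local} in Section~\ref{sec:local}, and Theorem~\ref{thm:field} with Corollary~\ref{cor:iff} in Section~\ref{sec:field}.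

\section{The function $x_1/x_2$ and the M\"obius band}\label{sec:moebius}

Two maps are used repeatedly. The first is
\[
\kappa=(c,s):Y\to\mathbb R^2,\qquad c(t)=\frac1{1+t^2},\quad s(t)=\frac t{1+t^2},\quad c(\infty)=s(\infty)=0 .
\]
It is continuous, it is injective because $t=s/c$ for $t\in\mathbb R$ and $c=0$ only at $\infty$, and $c^2+s^2=c$; it identifies $Y$ with the circle of radius $\frac12$ about $(\frac12,0)$. The second is the projection $\rho:\mathbb R^2\setminus\{0\}\to Y$, $\rho(a,b)=a/b$, with $\rho(a,0)=\infty$. On the unit circle $S^1$ we have $\rho(\cos\theta,\sin\theta)=\cot\theta$ and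
\[
\kappa(\cot\theta)=(\sin^2\theta,\ \sin\theta\cos\theta)=(\tfrac12,0)+\tfrac12(-\cos2\theta,\ \sin2\theta),
\]
so $\rho$ winds $S^1$ twice around $Y$. Let $\iota$ be a generator of $H^1(S^1;\mathbb Z)=H^1(\mathbb R^2\setminus\{0\};\mathbb Z)$. For a suitable generator $\eta$ of $H^1(Y;\mathbb Z)$,
\begin{equation}\label{eq:double}
\rho^*\eta=2\iota .
\end{equation}

Let $k=2$ and $f=x_1/x_2$, let $B\subset\mathbb R^2$ be the closed unit disk, and let $P=\pi^{-1}(B)\subset\bar\Gamma(\{f\})$. Over a point $u\ne0$ of $\mathbb R^2$ the only limit value of $f$ is $\rho(u)$, and over the origin every element of $Y$ is a limit value. Hence $P$ is the image of the map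
\[
[-1,1]\times S^1\to B\times Y,\qquad (r,v)\mapsto(rv,\rho(v)).
\]
If $(r,v)$ and $(r',v')$ have the same image, then $\rho(v)=\rho(v')$ gives $v'=\pm v$, and $rv=r'v'$ gives $r'=\pm r$ with the same sign. So $P$ is the quotient of the cylinder by $(r,v)\sim(-r,-v)$, a M\"obius band. The projection $\pi$ collapses its core circle $\{0\}\times Y$ to the origin and is injective elsewhere. Shrinking $r$ to $0$ deforms $P$ onto the core, so $y_f:P\to Y$ is a homotopy equivalence. The boundary $\partial P$ is identified with $S^1$ by $\pi$, and on it $y_f$ equals $\rho$.

Let $G$ be an abelian group. By \eqref{eq:double}, the restriction $H^1(P;G)\to H^1(\partial P;G)$ is multiplication by $2$ on $G$, and $H^2(P;G)=H^2(Y;G)=0$. The exact sequence of the pair gives $H^2(P,\partial P;G)\cong G/2G$. For the disk, $H^2(B,S^1;G)\cong H^1(S^1;G)=G$. Both groups are quotients of $H^1(S^1;G)$ under the connecting homomorphisms, which commute with $\pi^*$. Therefore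
\begin{equation}\label{eq:moebius}
\pi^*:H^2(B,S^1;G)\to H^2(P,\partial P;G)\quad\text{is the quotient map}\quad G\to G/2G .
\end{equation}
Three things can be read off.

\emph{The class mod $2$ survives.} For $G=\mathbb Z/2$ the map \eqref{eq:moebius} is an isomorphism. The band is a manifold, and $\pi$ is one-to-one over all points but one; modulo $2$ such a map has degree one, whether or not the manifold is orientable. Section~\ref{sec:lower} puts every finite family into this position.

\emph{The integral class does not survive in full.} The punctured torus $T\setminus\operatorname{int}B$ deforms onto a wedge of two circles, so a generator $w$ of $H^2(T;\mathbb Z)\cong\mathbb Z$ comes from $H^2(T,T\setminus\operatorname{int}B;\mathbb Z)\cong H^2(B,S^1;\mathbb Z)$. By excision, $\pi^*w$ comes from $H^2(P,\partial P;\mathbb Z)\cong\mathbb Z/2$, so $\pi^*(2w)=0$. The injectivity in Theorem~\ref{thm:main} thus fails for integral coefficients.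

\emph{Twice the boundary class extends.} The class $\iota\in H^1(\partial P;\mathbb Z)$ does not extend over $P$, but $2\iota$ extends to $y_f^*\eta$. One function achieves this for circles around one point; a disk that misses the origin is unchanged. A field contains the quotient $g_1/g_2$ of any two of its elements, and Section~\ref{sec:field} shows that in the graphoid of a field twice every one-dimensional class of every closed subset extends.

\section{\v{C}ech cohomology and dimension}\label{sec:cech}

The graphoid of an infinite family is a compact Hausdorff space that need not be metrizable or locally simple, and it is given as an inverse limit. \v{C}ech cohomology is the theory that commutes with such limits. For a compact Hausdorff space $X$, a closed set $A\subset X$ and an abelian group $G$, the group $H^m(X,A;G)$ is the direct limit, over the finite open covers $\mathcal U$ of $X$, of the simplicial cohomology groups $H^m(N_{\mathcal U},N_{\mathcal U}^A;G)$. Here $N_{\mathcal U}$ is the nerve of $\mathcal U$, whose simplices are the subfamilies with a common point, and $N_{\mathcal U}^A$ is the subcomplex of subfamilies with a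 common point in $A$. We use the following standard facts on compact Hausdorff pairs; see \cite[Ch.~IX--X]{ES} and \cite{En}.
\begin{itemize}
\item[(C1)] $H^*$ is a homotopy invariant functor with the exact sequences of pairs and triples. On compact manifolds and polyhedra it agrees naturally with singular cohomology. $H^0(X;G)$ is the group of locally constant functions $X\to G$.
\item[(C2)] \emph{Continuity.} For an inverse system of compact Hausdorff spaces over a directed set, $H^*(\varprojlim X_\alpha;G)=\varinjlim H^*(X_\alpha;G)$. A class of $X_\alpha$ vanishes in the limit if and only if it vanishes in some $X_{\alpha'}$ with $\alpha'\ge\alpha$.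
\item[(C3)] \emph{Strong excision.} For closed sets $P,C$ the restriction $H^*(P\cup C,C;G)\to H^*(P,P\cap C;G)$ is an isomorphism. Hence the Mayer--Vietoris sequence
\[
H^{m-1}(B_1)\oplus H^{m-1}(B_2)\to H^{m-1}(B_1\cap B_2)\to H^m(B_1\cup B_2)\to H^m(B_1)\oplus H^m(B_2)
\]
is exact for any two closed sets $B_1,B_2$.
\item[(C4)] $H^m(X,A;G)=0$ for $m>\dim X$, since covers with nerves of dimension at most $\dim X$ are cofinal. Thus $\dim_GX\le\dim X$.
\item[(C5)] \emph{Universal coefficients.} There is a natural exact sequence
\[
0\to H^m(X,A;\mathbb Z)\otimes G\to H^m(X,A;G)\to\operatorname{Tor}(H^{m+1}(X,A;\mathbb Z),G)\to0 ,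
\]
the direct limit of the corresponding sequences for the finite nerves.
\item[(C6)] $H^1(X;\mathbb Z)=[X,S^1]$: every class is $\beta^*\iota$ for a continuous map $\beta:X\to S^1$.
\end{itemize}

\begin{lemma}\label{lem:dimfacts}
Let $X$ be a compact Hausdorff space, $A\subset X$ closed, and $G$ an abelian group.
\begin{itemize}
\item[(a)] $\dim A\le\dim X$ and $\dim_GA\le\dim_GX$.
\item[(b)] If $\dim X\le n$, then $H^n(X,A;G)\cong H^n(X,A;\mathbb Z)\otimes G$.
\item[(c)] If $\dim X\ge1$ and $G\ne0$, then $\dim_GX\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given a finite open cover of $A$, extend its members to open sets of $X$, add the set $X\setminus A$, refine this cover of $X$, and intersect the refinement with $A$. For $\dim_G$, let $B\subset A$ be closed and $m>\dim_GX$; the outer groups of the exact sequence $H^m(X,B;G)\to H^m(A,B;G)\to H^{m+1}(X,A;G)$ vanish.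

(b) The Tor term in (C5) vanishes by (C4).

(c) A compact Hausdorff space whose components are points has dimension at most $0$ \cite{En}. So $X$ has a component $Q$ with two distinct points $a,b$. The restriction $H^0(Q;G)\to H^0(\{a,b\};G)$ is the diagonal map $G\to G\oplus G$, and its cokernel, which is isomorphic to $G$, embeds in $H^1(Q,\{a,b\};G)$. Hence $\dim_GX\ge\dim_GQ\ge1$ by (a).
\end{proof}

\section{Finite subfamilies and the upper bound}\label{sec:upper}

From now on all families consist of rational functions. For a finite family $\mathcal E$ the set $\operatorname{dom}(\mathcal E)$ is open and dense by $(*)$. For a polynomial $h\ne0$ put $D_h=\{u\in\mathbb R^k:h(u)\ne0\}$; this set is open and dense in $\mathbb R^k$, hence in $T$. By the \emph{denominator} of $f$ we mean $q$ in a representation $f=p/q$ with $p,q$ coprime.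

\begin{lemma}\label{lem:finite}
\begin{itemize}
\item[(a)] Let $\mathcal E$ be finite and let $h\ne0$ be a polynomial divisible by the denominators of all $f\in\mathcal E$. Then $D_h\subset\operatorname{dom}(\mathcal E)$, and $\bar\Gamma(\mathcal E)$ is the closure of the graph of $\mathcal E$ over $D_h$.
\item[(b)] Let $\mathcal E$ be finite and $x\in\operatorname{dom}(\mathcal E)$. The only point of $\bar\Gamma(\mathcal E)$ over $x$ is $(x,\mathcal E(x))$.
\item[(c)] For every family $\mathcal F$, the space $\bar\Gamma(\mathcal F)$ is compact and is the inverse limit of the spaces $\bar\Gamma(\mathcal E)$ over the finite subfamilies $\mathcal E\subset\mathcal F$, directed by inclusion, with the coordinate projections as bonding maps.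
\end{itemize}
\end{lemma}

\begin{proof}
(a) The inclusion is part of $(*)$. If $x\in\operatorname{dom}(\mathcal E)$, choose $u_n\in D_h$ with $u_n\to x$; then $(u_n,\mathcal E(u_n))\to(x,\mathcal E(x))$ by continuity. So the graphs over $D_h$ and over $\operatorname{dom}(\mathcal E)$ have the same closure.

(b) If $(x_n,\mathcal E(x_n))\to(x,y)$ with $x_n\in\operatorname{dom}(\mathcal E)$, then $y=\mathcal E(x)$ by continuity at $x$.

(c) Definition~\ref{def:graphoid} says that $(x,y)\in\bar\Gamma(\mathcal F)$ if and only if $(x,y|_{\mathcal E})\in\bar\Gamma(\mathcal E)$ for all finite $\mathcal E\subset\mathcal F$. So $\bar\Gamma(\mathcal F)$ is an intersection of closed subsets of the compact space $T\times Y^{\mathcal F}$. For $\mathcal E\subset\mathcal E'$ the coordinate projection maps the graph of $\mathcal E'$ into the graph of $\mathcal E$, hence $\bar\Gamma(\mathcal E')$ into $\bar\Gamma(\mathcal E)$. A compatible system of points of the $\bar\Gamma(\mathcal E)$ is the same as a point $(x,y)$ with all $(x,y|_{\mathcal E})\in\bar\Gamma(\mathcal E)$.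
\end{proof}

By (a) and (c), the graphoid is the same for all choices of domains that satisfy $(*)$. We write $\pi_{\mathcal E}:\bar\Gamma(\mathcal E)\to T$ and $q_{\mathcal E}:\bar\Gamma(\mathcal F)\to\bar\Gamma(\mathcal E)$ for the projections, so $\pi=\pi_{\mathcal E}\circ q_{\mathcal E}$. The sets $q_{\mathcal E}^{-1}(V)$ with $\mathcal E\subset\mathcal F$ finite and $V$ open in $\bar\Gamma(\mathcal E)$ form a base of the topology of $\bar\Gamma(\mathcal F)$.

For the upper bound we must know that the closure of a graph is not larger in dimension than the graph. This is a property of semialgebraic sets. A subset of $\mathbb R^N$ is \emph{semialgebraic} if it is a finite union of sets defined by finitely many polynomial equations and strict inequalities, and a map is semialgebraic if its graph is. Images of semialgebraic sets under semialgebraic maps are semialgebraic. Such sets have a dimension, which is invariant under semialgebraic bijections, equals $k$ for a nonempty open semialgebraic subset of $\mathbb R^k$, and is the usual one for a finite simplicial complex. The closure of a semialgebraic set is semialgebraic of the same dimension,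 and a compact semialgebraic set is semialgebraically homeomorphic to a finite simplicial complex \cite[Prop.~2.8.2 and Thm.~9.2.1]{BCR}.

\begin{proposition}\label{prop:upper}
$\dim\bar\Gamma(\mathcal F)\le k$ for every family $\mathcal F\subset\mathbb R(x_1,\dots,x_k)$.
\end{proposition}

\begin{proof}
Let $\mathcal E=\{f_1,\dots,f_n\}$ be finite and let $h$ be the product of the denominators. Embed $T\times Y^{\mathcal E}$ in $\mathbb R^{2k+2n}$ by applying $\kappa$ to each factor. The graph over $D_h$ is the image of $D_h$ under the injective map
\[
u\mapsto\bigl(\kappa(u_1),\dots,\kappa(u_k),\kappa(f_1(u)),\dots,\kappa(f_n(u))\bigr),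
\]
whose components are quotients of polynomials with denominators that do not vanish on $D_h$. So the graph is semialgebraic of dimension $k$. By Lemma~\ref{lem:finite}(a), $\bar\Gamma(\mathcal E)$ is a compact semialgebraic set of dimension $k$, hence homeomorphic to a finite simplicial complex of dimension $k$, and such a complex has covering dimension $k$ \cite{En}.

Now let $\mathcal F$ be arbitrary and let $\mathcal U$ be a finite open cover of $\bar\Gamma(\mathcal F)$. By compactness, $\mathcal U$ is refined by a finite cover by basic sets $q_{\mathcal E_i}^{-1}(V_i)$. Replacing each $\mathcal E_i$ by the union $\mathcal E$ of all of them and each $V_i$ by its preimage in $\bar\Gamma(\mathcal E)$, we may assume that the sets are $q_{\mathcal E}^{-1}(V_i)$ with one $\mathcal E$. The $V_i$ cover the closed set $K=q_{\mathcal E}(\bar\Gamma(\mathcal F))$, and $\dim K\le k$ by Lemma~\ref{lem:dimfacts}(a). Take a finite open refinement of $\{V_i\cap K\}$ in which no point of $K$ lies in more than $k+1$ members. Its preimage under $q_{\mathcal E}$ refines $\mathcal U$, and no point lies in more than $k+1$ of its members.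
\end{proof}

\begin{remark}\label{rem:kronecker}
The bound fails for continuous partial functions in general. Let $k=1$, identify $Y$ with the unit circle in $\mathbb C$, and let $g_1(x)=e^{i/x}$, $g_2(x)=e^{i\sqrt2/x}$ on $\bar{\mathbb R}\setminus\{0\}$. Every half-line of irrational slope is dense in the torus $Y^2$, so the fiber of $\bar\Gamma(\{g_1,g_2\})$ over $0$ is all of $Y^2$, of dimension $2$.
\end{remark}

\section{The fundamental class modulo $2$}\label{sec:lower}

By (C4), the lower bound follows once $H^k(\bar\Gamma(\mathcal F);G)\ne0$ for some $G$. By (C2), it suffices to find one class that lives on all finite stages and is nonzero on each. The only space that lies under all stages is $T=\bar\Gamma(\emptyset)$, so the candidate is the pullback of the top class of $T$, and Section~\ref{sec:moebius} shows that the coefficients must be $\mathbb Z/2$.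

The functions of Example~\ref{ex:sign} are semialgebraic, so the methods of Section~\ref{sec:upper} cannot suffice. There the graphoid of the single function $g_0$ is a disjoint union of two arcs: the circle has been cut, and its top class is lost at the first stage. To show that rational functions do not cut, we map a \emph{closed} manifold into $\bar\Gamma(\mathcal E)$ so that it lies one-to-one over an open subset of $T$. The natural source of such a manifold is the Zariski closure $\mathbf Z$ of the graph, but $\mathbf Z$ may be singular and its real points may lie outside the graphoid. For $f=x_1^3/(x_1^2+x_2^2)$ we have $|f(u)|\le|u_1|$, so the graphoid has the single point $0$ over the origin. The polynomial $t(x_1^2+x_2^2)-x_1^3$ is irreducible, being linear in $t$ with coprime coefficients, so its zero set is the affine part of $\mathbf Z$, and it contains the whole line $x_1=x_2=0$. Resolution of singularities removes both defects: the real points of a smooth model form a closed manifold, and by Lemma~\ref{lem:dense} below all of them are limits of points of the graph.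

A \emph{variety} is an integral separated scheme of finite type over $\mathbb R$. The set $\mathbf V(\mathbb R)$ of real points carries the Euclidean topology, morphisms induce continuous maps, $\mathbf V(\mathbb R)$ is compact if $\mathbf V$ is projective, and $\mathbb P^1(\mathbb R)=Y$. Let $\mathbf V$ be smooth of dimension $k$ and $m\in\mathbf V(\mathbb R)$. The local ring $\mathcal O_m$ has residue field $\mathbb R$, and its maximal ideal $\mathfrak m$ is generated by $k$ elements $t_1,\dots,t_k$. By the implicit function theorem, $t=(t_1,\dots,t_k)$ maps a neighborhood of $m$ in $\mathbf V(\mathbb R)$ homeomorphically onto a neighborhood of $0$ in $\mathbb R^k$. So $\mathbf V(\mathbb R)$ is empty or a $k$-manifold without boundary.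

\begin{lemma}\label{lem:dense}
Let $\mathbf V$ be a smooth variety and $\mathbf V_0\subset\mathbf V$ a nonempty Zariski open subset. Then $\mathbf V_0(\mathbb R)$ is dense in $\mathbf V(\mathbb R)$.
\end{lemma}

\begin{proof}
Suppose that $m\in\mathbf V(\mathbb R)$ has a Euclidean neighborhood $O$ that misses $\mathbf V_0$. An affine neighborhood of $m$ meets $\mathbf V_0$ because $\mathbf V$ is irreducible, so there is a regular function $h\ne0$ on it that vanishes off $\mathbf V_0$. Its coordinate ring is a domain, so $h\ne0$ in $\mathcal O_m$, while $h$ vanishes at the points of $O$ near $m$. Fix $N\ge0$. The monomials of degree $j$ in $t_1,\dots,t_k$ span $\mathfrak m^j/\mathfrak m^{j+1}$ over $\mathbb R$, so $h=P(t)+r$ with a real polynomial $P$ of degree at most $N$ and $r\in\mathfrak m^{N+1}$. The element $r$ is a sum of monomials of degree $N+1$ in $t$ with coefficients that are continuous near $m$, so $|r|\le C|t|^{N+1}$ near $m$. Since $h=0$ there, $|P(t)|\le C|t|^{N+1}$ for all $t$ in a neighborhood of $0$ in $\mathbb R^k$, and this forces $P=0$. Thus $h\in\bigcap_N\mathfrak m^{N+1}$, which is $0$ by Krull's intersection theorem.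 This is a contradiction.
\end{proof}

\begin{proposition}\label{prop:model}
Let $\mathcal E=\{f_1,\dots,f_n\}$ be finite and let $h$ be the product of the denominators. There are a compact $k$-manifold $M$ without boundary and a continuous map $\sigma:M\to\bar\Gamma(\mathcal E)$ such that $\mu=\pi_{\mathcal E}\circ\sigma:M\to T$ maps $W=\mu^{-1}(D_h)$ homeomorphically onto $D_h$.
\end{proposition}

\begin{proof}
Let $\mathbf T=(\mathbb P^1)^k$ and let $\mathbf U\subset\mathbb A^k\subset\mathbf T$ be the open subvariety $h\ne0$; then $\mathbf T(\mathbb R)=T$ and $\mathbf U(\mathbb R)=D_h$. The $f_i$ are regular on $\mathbf U$ and define a morphism $\mathbf U\to(\mathbb P^1)^n$. Its graph $\mathbf G$ is closed in $\mathbf U\times(\mathbb P^1)^n$ and is mapped isomorphically onto $\mathbf U$ by the projection, so it is a smooth variety of dimension $k$. Let $\mathbf Z$ be the Zariski closure of $\mathbf G$ in $\mathbf T\times(\mathbb P^1)^n$, a projective variety. Since $\mathbf G$ is closed in the open set $\mathbf U\times(\mathbb P^1)^n$,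
\begin{equation}\label{eq:open}
\mathbf Z\cap(\mathbf U\times(\mathbb P^1)^n)=\mathbf G .
\end{equation}
Thus $\mathbf G$ is open in $\mathbf Z$ and lies in the regular locus of $\mathbf Z$.

By Hironaka's theorem \cite[Main Theorem~I]{Hi} there are a smooth projective variety $\mathbf Z'$ and a birational projective morphism $\sigma:\mathbf Z'\to\mathbf Z$ that is an isomorphism over the regular locus of $\mathbf Z$, in particular over $\mathbf G$. Put $M=\mathbf Z'(\mathbb R)$ and $W=(\sigma^{-1}\mathbf G)(\mathbb R)$, and let $\mu:M\to T$ be $\sigma$ followed by the projection. The isomorphisms $\sigma^{-1}\mathbf G\to\mathbf G\to\mathbf U$ show that $\mu$ maps $W$ homeomorphically onto $D_h\ne\emptyset$, so $M$ is a nonempty compact $k$-manifold. If $\mu(m)\in D_h$, then $\sigma(m)\in\mathbf G$ by \eqref{eq:open}; hence $\mu^{-1}(D_h)=W$. Finally, $\sigma(W)=\mathbf G(\mathbb R)$ is the graph of $\mathcal E$ over $D_h$, the set $W$ is dense in $M$ by Lemma~\ref{lem:dense}, and $\bar\Gamma(\mathcal E)$ is closed. So $\sigma(M)\subset\bar\Gamma(\mathcal E)$ and $\mu=\pi_{\mathcal E}\circ\sigma$.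
\end{proof}

We recall the singular (co)homology of manifolds with coefficients in $\mathbb Z/2$. A compact $k$-manifold $M$ without boundary, orientable or not, connected or not, has a fundamental class $[M]\in H_k(M)$ whose image in $H_k(M,M\setminus\{m\})\cong\mathbb Z/2$ is nonzero for every $m\in M$. For the connected manifold $T$ the group $H_k(T)\cong\mathbb Z/2$ is generated by $[T]$, and $H^k(T)\cong\mathbb Z/2$ is generated by the class $\omega$ with $\langle\omega,[T]\rangle=1$. By Poincar\'e duality, for every $a\ne0$ in $H^i(T)$ there is $b\in H^{k-i}(T)$ with $a\smile b=\omega$.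

\begin{proposition}\label{prop:inj}
For finite $\mathcal E$ the map $\pi_{\mathcal E}^*:H^*(T;\mathbb Z/2)\to H^*(\bar\Gamma(\mathcal E);\mathbb Z/2)$ is injective.
\end{proposition}

\begin{proof}
Let $M,\sigma,\mu,W$ be as in Proposition~\ref{prop:model}. Since $\mu^*=\sigma^*\pi_{\mathcal E}^*$, it suffices to show that $\mu^*$ is injective, and by (C1) we may use singular cohomology. Pick $v\in D_h$ and let $m$ be the unique point of $\mu^{-1}(v)$. Then $\mu$ maps $M\setminus\{m\}$ into $T\setminus\{v\}$, and the following square commutes:
\[
\begin{array}{ccc}
H_k(M)&\longrightarrow&H_k(M,M\setminus\{m\})\\[2pt]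
\big\downarrow{\scriptstyle\mu_*}&&\big\downarrow{\scriptstyle\mu_*}\\[2pt]
H_k(T)&\longrightarrow&H_k(T,T\setminus\{v\}).
\end{array}
\]
By excision the groups on the right are $H_k(W,W\setminus\{m\})$ and $H_k(D_h,D_h\setminus\{v\})$, so the right arrow is an isomorphism. The class $[M]$ has nonzero image in the upper right group, hence in the lower right group. Therefore $\mu_*[M]\ne0$, that is, $\mu_*[M]=[T]$, and $\langle\mu^*\omega,[M]\rangle=\langle\omega,[T]\rangle=1$. So $\mu^*\omega\ne0$. For $a\ne0$ in $H^i(T)$ choose $b$ with $a\smile b=\omega$; then $\mu^*a\smile\mu^*b=\mu^*\omega\ne0$, so $\mu^*a\ne0$.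
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:finite}(c) and (C2), $H^i(\bar\Gamma(\mathcal F);\mathbb Z/2)=\varinjlim_{\mathcal E}H^i(\bar\Gamma(\mathcal E);\mathbb Z/2)$. Let $a\ne0$ in $H^i(T;\mathbb Z/2)$, where $T$ is the stage $\mathcal E=\emptyset$. The image of $a$ at the stage $\mathcal E$ is $\pi_{\mathcal E}^*a$, which is nonzero by Proposition~\ref{prop:inj}. So its image $\pi^*a$ in the limit is nonzero. In particular $\pi^*\omega\ne0$, so $H^k(\bar\Gamma(\mathcal F);\mathbb Z/2)\ne0$ and $\dim\bar\Gamma(\mathcal F)\ge k$ by (C4). Proposition~\ref{prop:upper} gives the opposite inequality.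
\end{proof}

\section{Localization and change of coefficients}\label{sec:local}

The class $\omega$ can be concentrated on an arbitrarily small ball $B\subset T$, so $\pi^*\omega$ is concentrated on $\pi^{-1}(B)$. What has to be shown is that every open set of the graphoid contains a full preimage $\pi^{-1}(B)$. An open condition involves finitely many coordinates, and over a ball in their common domain these coordinates are determined by the base point.

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Write $\Gamma=\bar\Gamma(\mathcal F)$ and let $U\subset\Gamma$ be open and nonempty.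

\emph{The set $P$.} There are a finite $\mathcal E\subset\mathcal F$ and an open set $V\subset T\times Y^{\mathcal E}$ that meets $\bar\Gamma(\mathcal E)$ such that $q_{\mathcal E}(z)\in V$ implies $z\in U$. Let $h$ be the product of the denominators of the functions in $\mathcal E$. By Lemma~\ref{lem:finite}(a), $V$ contains a point $(v,\mathcal E(v))$ with $v\in D_h$. By continuity there is a closed ball $B\subset D_h$ about $v$ with $(x,\mathcal E(x))\in V$ for all $x\in B$. Put $P=\pi^{-1}(B)$. If $z\in P$ and $x=\pi(z)$, then $q_{\mathcal E}(z)=(x,\mathcal E(x))\in V$ by Lemma~\ref{lem:finite}(b). So $P\subset U$. The set $P$ is compact, and $\dim P\le k$ by Proposition~\ref{prop:upper} and Lemma~\ref{lem:dimfacts}(a).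

\emph{A nonzero relative class.} The space $T_0=T\setminus\operatorname{int}B$ is a connected compact $k$-manifold with nonempty boundary, so $H^k(T_0;\mathbb Z/2)\cong H_0(T_0,\partial T_0;\mathbb Z/2)=0$ by duality. By the exact sequence of the pair $(T,T_0)$, the class $\omega$ is the image of some $\tilde\omega\in H^k(T,T_0;\mathbb Z/2)$. Put $C=\pi^{-1}(T_0)$. The class $\pi^*\tilde\omega\in H^k(\Gamma,C;\mathbb Z/2)$ maps to $\pi^*\omega$, which is nonzero by Theorem~\ref{thm:main}. Since $\Gamma=P\cup C$, strong excision (C3) gives $H^k(P,P\cap C;\mathbb Z/2)\ne0$.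

\emph{Coefficients.} Let $N=H^k(P,P\cap C;\mathbb Z)$. By Lemma~\ref{lem:dimfacts}(b), $H^k(P,P\cap C;G)\cong N\otimes G$ for every $G$. For $G=\mathbb Z/2$ this gives $N/2N\ne0$. If $2G\ne G$, then $N\otimes G$ maps onto $(N/2N)\otimes_{\mathbb Z/2}(G/2G)$, a tensor product of two nonzero vector spaces over $\mathbb Z/2$, which is nonzero. Hence $k\le\dim_GP\le\dim P\le k$. Finally, $k=\dim_GP\le\dim_G\Gamma\le\dim\Gamma=k$.
\end{proof}

\section{Graphoids of fields}\label{sec:field}

Let $L$ be a subfield of $\mathbb R(x_1,\dots,x_k)$ that contains $x_1,\dots,x_k$, and let $X=\bar\Gamma(L)$. The plan is to show that the coordinate functions $y_f$ approximate every continuous function on $X$, so that every map from a closed subset to the circle is approximated by a pair $(y_{g_1},y_{g_2})$. Away from the subset this pair may vanish, but the quotient $y_{g_1/g_2}$ is defined on all of $X$. As in Section~\ref{sec:moebius}, the price for passing to the quotient is a factor $2$.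

\subsection*{The coordinate functions respect the field operations}

If $g=P/Q$ with polynomials $P,Q$ that need not be coprime and $Q(u)\ne0$, then the denominator of $g$ divides $Q$, so $u\in\operatorname{dom}(g)$ and $g(u)=P(u)/Q(u)$. Hence identities between rational functions hold pointwise off a hypersurface. They pass to the graphoid by continuity.

\begin{lemma}\label{lem:relations}
Let $z\in X$ and $f,g,g_1,g_2\in L$.
\begin{itemize}
\item[(a)] $y_{x_i}(z)$ is the $i$-th coordinate of $\pi(z)$, and $y_r(z)=r$ for $r\in\mathbb Q\subset L$.
\item[(b)] If $y_f(z),y_g(z)\in\mathbb R$, then $y_{f+g}(z)=y_f(z)+y_g(z)$ and $y_{fg}(z)=y_f(z)\,y_g(z)$.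
\item[(c)] If $g_2\ne0$ and $(y_{g_1}(z),y_{g_2}(z))\in\mathbb R^2\setminus\{0\}$, then $y_{g_1/g_2}(z)=\rho(y_{g_1}(z),y_{g_2}(z))$.
\item[(d)] The functions $f'=1/(1+f^2)$ and $f''=f/(1+f^2)$ lie in $L$, and $y_{f'}=c\circ y_f$, $y_{f''}=s\circ y_f$.
\end{itemize}
\end{lemma}

\begin{proof}
In each case let $\mathcal E\subset L$ be the finite set of all functions that occur in the statement, and let $h\ne0$ be a polynomial divisible by their denominators. The space $T\times Y^{\mathcal E}$ is metrizable, so by Lemma~\ref{lem:finite}(a) there are $u_n\in D_h$ with $u_n\to\pi(z)$ and $e(u_n)\to y_e(z)$ for all $e\in\mathcal E$.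

(a) The value $x_i(u_n)$ is the $i$-th coordinate of $u_n$, and $r(u_n)=r$; pass to the limit.

(b) We have $(f+g)(u_n)=f(u_n)+g(u_n)$ and $(fg)(u_n)=f(u_n)g(u_n)$, and addition and multiplication are continuous on $\mathbb R^2$.

(c) Choose $h$ divisible also by the numerator of $g_2$. Then $g_2(u_n)\ne0$ and $(g_1/g_2)(u_n)=\rho(g_1(u_n),g_2(u_n))$, and $\rho$ is continuous on $\mathbb R^2\setminus\{0\}$.

(d) Write $f=p/q$. Then $1+f^2=(p^2+q^2)/q^2\ne0$, so $f'=q^2/(p^2+q^2)$ and $f''=pq/(p^2+q^2)$ lie in $L$. At $u_n$ we have $q(u_n)\ne0$, so $f'(u_n)=c(f(u_n))$ and $f''(u_n)=s(f(u_n))$, and $c,s$ are continuous on all of $Y$.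
\end{proof}

\begin{lemma}\label{lem:SW}
The set $\mathcal A=\{y_f:f\in L,\ y_f(X)\subset\mathbb R\}$ is dense in $C(X,\mathbb R)$ in the uniform norm.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:relations}(a),(b), $\mathcal A$ is a subring of $C(X,\mathbb R)$ that contains the rational constants. Its closure is therefore a real subalgebra that contains all constants. By the Stone--Weierstrass theorem it suffices to show that $\mathcal A$ separates points. Let $z\ne z'$ in $X$. Either $y_f(z)\ne y_f(z')$ for some $f\in L$, or $\pi(z)\ne\pi(z')$, and then $f=x_i$ has this property for some $i$ by Lemma~\ref{lem:relations}(a). Since $\kappa=(c,s)$ is injective, one of the functions $c\circ y_f$, $s\circ y_f$ separates $z$ and $z'$, and both lie in $\mathcal A$ by Lemma~\ref{lem:relations}(d).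
\end{proof}

\subsection*{Twice every one-dimensional class extends}

\begin{proposition}\label{prop:twice}
For every closed $A\subset X$ and every $b\in H^1(A;\mathbb Z)$ there is $f\in L$ such that $y_f^*\eta\in H^1(X;\mathbb Z)$ restricts to $2b$ on $A$.
\end{proposition}

\begin{proof}
By (C6), $b=\beta^*\iota$ for a map $\beta:A\to S^1\subset\mathbb R^2$. By the Tietze theorem, $\beta$ extends to a map $(\beta_1,\beta_2):X\to\mathbb R^2$. By Lemma~\ref{lem:SW} there are $g_1,g_2\in L$ with $y_{g_i}\in\mathcal A$ and $|y_{g_i}-\beta_i|<\frac14$ on $X$. We may assume $g_2\ne0$: if $g_2=0$, then $\max|\beta_2|<\frac14$, and a small nonzero rational constant serves as well. Let $\gamma=(y_{g_1},y_{g_2})|_A$. For $z\in A$ we have $|\gamma(z)-\beta(z)|<\frac12$ and $|\beta(z)|=1$, so the segment from $\beta(z)$ to $\gamma(z)$ misses the origin, and $\gamma$ is homotopic to $\beta$ in $\mathbb R^2\setminus\{0\}$. Put $f=g_1/g_2\in L$. By Lemma~\ref{lem:relations}(c), $y_f|_A=\rho\circ\gamma$, which is homotopic to $\rho\circ\beta$. By \eqref{eq:double}, $(y_f^*\eta)|_A=\beta^*\rho^*\eta=2\beta^*\iota=2b$.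
\end{proof}

To use the proposition we invert $2$. Let $\Lambda=\mathbb Z[\frac12]$. Then every class in degree one extends, and a general argument carries this to all higher degrees: a class vanishes near each point, and extension in the degree below lets us glue the vanishing.

\begin{lemma}\label{lem:MV}
Let $Z$ be a compact Hausdorff space and $G$ an abelian group such that $H^1(Z;G)\to H^1(A;G)$ is onto for every closed $A\subset Z$. Then $H^m(Z,A;G)=0$ for all closed $A\subset Z$ and all $m\ge2$.
\end{lemma}

\begin{proof}
We omit the coefficients and first prove by induction on $m\ge2$ that $H^m(B)=0$ for all closed $B\subset Z$. For closed $B_1,B_2$ the restriction $H^{m-1}(B_1)\to H^{m-1}(B_1\cap B_2)$ is onto: for $m=2$ because the surjection $H^1(Z)\to H^1(B_1\cap B_2)$ factors through $H^1(B_1)$, and for $m\ge3$ because the target vanishes by the induction hypothesis. By the Mayer--Vietoris sequence in (C3), a class in $H^m(B_1\cup B_2)$ that vanishes on $B_1$ and on $B_2$ is zero. Applying this to $B_1\cup\dots\cup B_{j-1}$ and $B_j$ for $j=2,3,\dots$, we get the same for any finite union of closed sets. Let $e\in H^m(B)$ and $z\in B$.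 The point $z$ is the intersection, that is, the inverse limit, of its closed neighborhoods in $B$, and $H^m(\{z\})=0$. By (C2), $e$ vanishes on some closed neighborhood of $z$. Finitely many such neighborhoods cover $B$, so $e=0$.

Now consider the exact sequence $H^{m-1}(Z)\to H^{m-1}(A)\to H^m(Z,A)\to H^m(Z)=0$. The first map is onto, by hypothesis for $m=2$ and because $H^{m-1}(A)=0$ for $m\ge3$. So $H^m(Z,A)=0$.
\end{proof}

An abelian group is a \emph{$2$-primary torsion group} if each of its elements is annihilated by a power of $2$.

\begin{proposition}\label{prop:torsion}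
For every closed $A\subset X$ and every $m\ge2$, the group $H^m(X,A;\mathbb Z)$ is a $2$-primary torsion group.
\end{proposition}

\begin{proof}
The group $\Lambda$ is torsion-free, so $\operatorname{Tor}(\,\cdot\,,\Lambda)=0$, and (C5) gives natural isomorphisms $H^m(\,\cdot\,;\Lambda)\cong H^m(\,\cdot\,;\mathbb Z)\otimes\Lambda$. For an abelian group $N$, the group $N\otimes\Lambda$ is the localization of $N$ at the powers of $2$: its elements have the form $n\otimes2^{-j}$, and $n\otimes1=0$ if and only if $2^jn=0$ for some $j$. An element $b\otimes2^{-j}$ of $H^1(A;\Lambda)$ equals $2b\otimes2^{-j-1}$ and is the restriction of $y_f^*\eta\otimes2^{-j-1}$, with $f$ as in Proposition~\ref{prop:twice}. By Lemma~\ref{lem:MV}, $H^m(X,A;\mathbb Z)\otimes\Lambda=H^m(X,A;\Lambda)=0$ for $m\ge2$, which is the claim.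
\end{proof}

\subsection*{The three cases}

By (C5), it remains to see how $2$-primary torsion groups behave under $\otimes\,G$ and $\operatorname{Tor}(\,\cdot\,,G)$.

\begin{lemma}\label{lem:algebra}
Let $N$ be a $2$-primary torsion group and $G$ an abelian group.
\begin{itemize}
\item[(a)] If $2G=G$, then $N\otimes G=0$.
\item[(b)] If $G$ has no element of order $2$, then $\operatorname{Tor}(N,G)=0$.
\item[(c)] If $N\ne0$ and $G$ has an element of order $2$, then $\operatorname{Tor}(N,G)\ne0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $n\in N$, $g\in G$ and $2^jn=0$. Write $g=2^jg'$; then $n\otimes g=2^jn\otimes g'=0$.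

For (b) and (c) recall that $\operatorname{Tor}(\mathbb Z/2^j,G)\cong\{g\in G:2^jg=0\}$, and that $\operatorname{Tor}(\,\cdot\,,G)$ commutes with direct sums and direct limits and preserves injections of abelian groups.

(b) $N$ is the directed union of its finitely generated subgroups, each of which is a finite direct sum of groups $\mathbb Z/2^j$, and $\operatorname{Tor}(\mathbb Z/2^j,G)=0$.

(c) $N$ has a subgroup isomorphic to $\mathbb Z/2$, so $\operatorname{Tor}(N,G)$ contains $\operatorname{Tor}(\mathbb Z/2,G)\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:field}]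
Let $k\ge2$ and $G\ne0$. By Theorem~\ref{thm:main}, $\dim X=k$ and $H^k(X;\mathbb Z/2)\ne0$. The case $2G\ne G$ is contained in Theorem~\ref{thm:local}.

\emph{$G$ is uniquely $2$-divisible.} Let $A\subset X$ be closed and $m\ge2$. By Proposition~\ref{prop:torsion} and Lemma~\ref{lem:algebra}(a),(b), both $H^m(X,A;\mathbb Z)\otimes G$ and $\operatorname{Tor}(H^{m+1}(X,A;\mathbb Z),G)$ vanish. By (C5), $H^m(X,A;G)=0$, so $\dim_GX\le1$. Lemma~\ref{lem:dimfacts}(c) gives $\dim_GX\ge1$.

\emph{$2G=G$ and $G$ has an element of order $2$.} Let $A\subset X$ be closed. Since $k\ge2$, the group $H^k(X,A;\mathbb Z)$ is a $2$-primary torsion group. By Lemmas~\ref{lem:dimfacts}(b) and~\ref{lem:algebra}(a), $H^k(X,A;G)\cong H^k(X,A;\mathbb Z)\otimes G=0$, and the groups in degrees above $k$ vanish by (C4). So $\dim_GX\le k-1$. For the opposite inequality let $N=H^k(X;\mathbb Z)$. It is nonzero because $N\otimes\mathbb Z/2\cong H^k(X;\mathbb Z/2)\ne0$. By (C5), $H^{k-1}(X;G)$ maps onto $\operatorname{Tor}(N,G)$, which is nonzero by Lemma~\ref{lem:algebra}(c). Taking $A=\emptyset$ in the definition, we get $\dim_GX\ge k-1$.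
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff}]
If $2G\ne G$, the equality holds for all families by Theorem~\ref{thm:local}. If $2G=G$, then Theorem~\ref{thm:field} gives $\dim_G\bar\Gamma(L)\in\{k-1,1\}$ for $L=\mathbb R(x_1,\dots,x_k)$, and both values are less than $k$ because $k\ge2$.
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis of Theorem~\ref{thm:field} is needed. For $k=1$ the graphoid is a circle, and $\dim_G=1$ for all $G\ne0$, since $H^1(S^1;G)=G$; the proof uses $k\ge2$ to apply Proposition~\ref{prop:torsion} in degree $k$. The condition $x_i\in L$ is used only to separate points in Lemma~\ref{lem:SW}. It fails for $L=\mathbb R(x_1)$ and $k\ge2$; every $f\in L$ then extends continuously to $T$, so $\bar\Gamma(L)\cong T$ and $\dim_G\bar\Gamma(L)=k$ for all $G\ne0$, since $H^k(T;G)=G$. The ring operations are used in Lemma~\ref{lem:SW}, and division is used there and in Proposition~\ref{prop:twice}. At the other extreme, the graphoid of a finite family contains a closed $k$-ball $B$, and $H^k(B,\partial B;G)=G$ gives $\dim_G=k$ for all $G\ne0$.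
\end{remark}

\begin{remark}\label{rem:nodisk}
In the setting of Theorem~\ref{thm:field}, the space $\bar\Gamma(L)$ contains no homeomorphic copy of the closed disk $B^2$: we have $\dim_{\mathbb Q}B^2=2$ because $H^2(B^2,S^1;\mathbb Q)=\mathbb Q$, while every closed subset of $\bar\Gamma(L)$ has $\dim_{\mathbb Q}\le1$ by Lemma~\ref{lem:dimfacts}(a). So the $k$-dimensional compact sets that Theorem~\ref{thm:local} finds in every open subset of $\bar\Gamma(L)$ contain no cells of dimension $2$ or more, and the lower bound in Theorem~\ref{thm:main} cannot be obtained by embedding a cube.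
\end{remark}

\begin{thebibliography}{9}

\bibitem{BP}
Taras Banakh and Oles Potyatynyk, \emph{Dimension of graphoids of rational vector-functions}, arXiv:1108.2209 (2011).

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{ES}
Eilenberg and Steenrod, \emph{Foundations of Algebraic Topology}.

\bibitem{En}
Engelking, \emph{Dimension Theory}.

\bibitem{Hi}
Hironaka, Ann. of Math. 79 (1964).

\end{thebibliography}
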